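# Neumann–Poincaré eigenvalues of a non-circular plane curve decay at most exponentially

## 1. Finitely many eigenvalues: only the circle

Let $\Omega\subset\mathbb R^2$ be a bounded domain whose boundary $\Gamma$ is a $C^\infty$ simple closed curve. The Neumann–Poincaré operator on $L^2(\Gamma)$ is
$$\mathcal K_\Gamma[\psi](x)=\frac1{2\pi}\int_\Gamma\frac{\langle y-x,n(y)\rangle}{|x-y|^2}\,\psi(y)\,ds_y, \tag{1}$$
with $n(y)$ the outer unit normal and $ds_y$ arclength. It is compact with real spectrum. Its nonzero eigenvalues are symmetric about $0$, except for the eigenvalue $\frac12$, which belongs to the constants. Write $\lambda_j^+$ for the positive eigenvalues in nonincreasing order and $\lambda_j^-$ for the negative ones in nonincreasing order of modulus, both with multiplicity.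

How fast can these eigenvalues tend to $0$? Smoothness of $\Gamma$ gives upper estimates; for instance, if $\Gamma$ is analytic then $|\lambda_j^\pm|\le Ce^{-j\varepsilon}$ for some $\varepsilon>0$. In the opposite direction, Yoshihisa Miyanishi and Grigori Rozenblum, "Eigenvalues of the Neumann-Poincare operator in dimension 3: Weyl's law and geometry", arXiv:1812.00582 (2018), state it as unknown whether there are curves whose eigenvalues decay super-exponentially. No formal definition is given there, so we fix one.

**Definition (super-exponential decay).** The eigenvalues of $\mathcal K_\Gamma$ decay super-exponentially if either the set of nonzero eigenvalues is finite, or $\frac1j\log|\lambda_j^\pm|\to-\infty$ along each of the sequences $\lambda_j^+$, $\lambda_j^-$ that is infinite.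

The circle satisfies this definition trivially. On a circle of radius $R$ centered at $0$ we have $n(y)=y/R$, $\langle y-x,y\rangle=R^2-\langle x,y\rangle$ and $|x-y|^2=2(R^2-\langle x,y\rangle)$. The kernel in (1) is therefore the constant $\frac1{2\pi}\cdot\frac1{2R}$, and $\mathcal K\psi$ is half the mean of $\psi$. The only nonzero eigenvalue is $\frac12$. Is there any other curve? We begin with the first alternative of the definition, finitely many nonzero eigenvalues, because there a short argument suffices.

### The matrix attached to a curve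

**Definition (the class $\Sigma$).** $\Sigma$ is the set of functions $f(z)=z+b_0+b_1z^{-1}+b_2z^{-2}+\cdots$ that are univalent (holomorphic and injective) in $|z|>1$.

The exterior of $\Gamma$ is the image of $|z|>1$ under a conformal map $f$ with $f(\infty)=\infty$. After a rotation of $z$ and a scaling of $\Gamma$ it lies in $\Sigma$. The scaling is harmless: the kernel in (1) times $ds_y$ does not change. If $f(z)=z+b_0$, then $\Gamma$ is a circle.

For a polynomial $P$ write
$$P(f(z))=\sum_{k\in\mathbb Z}c_kz^k\ \ (|z|>1),\qquad TP(z)=\sum_{k\ge0}c_kz^k, \tag{2}$$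
$$x(P)=(\sqrt n\,c_n)_{n\ge1},\qquad y(P)=(\sqrt k\,c_{-k})_{k\ge1}.$$
Thus $TP$ is the polynomial part of $P\circ f$, and $\deg TP=\deg P$ because $f(z)^n=z^n+\cdots$. The sequence $x(P)$ is finite and records the polynomial part up to its constant term; $y(P)$ records the rest. So $P\circ f$ is a polynomial in $z$ exactly when $y(P)=0$.

**Definition (Faber polynomials and the Grunsky matrix).** Since $f(z)^n=z^n+\cdots$, for each $n\ge1$ there is a unique polynomial $\Phi_n$ of degree $n$ with
$$\Phi_n(f(z))=z^n+\sum_{k\ge1}\gamma_{nk}z^{-k}. \tag{3}$$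
Put $\mathfrak G_{kn}=\sqrt{k/n}\,\gamma_{nk}$.

With $c_n$ as in (2), the polynomial $P-\sum_{n\ge1}c_n\Phi_n$ has $T$-image $c_0$, hence degree $0$, hence equals $c_0$. Reading off the coefficient of $z^{-k}$ gives $c_{-k}=\sum_nc_n\gamma_{nk}$, that is,
$$y(P)=\mathfrak G\,x(P). \tag{4}$$
Every finite sequence is $x(P)$ for some $P$, namely $P=\sum c_n\Phi_n$.

**Example (ellipse).** Let $f(z)=z+a/z$ with $0<a<1$. It is univalent, since $f(z)-f(w)=(z-w)\big(1-\frac a{zw}\big)$. With $u_n=z^n+a^nz^{-n}$ we have $u_{n+1}=f\,u_n-a\,u_{n-1}$, so $u_n$ is a monic polynomial of degree $n$ in $f$. Hence $\Phi_n(f)=z^n+a^nz^{-n}$ and $\mathfrak G=\mathrm{diag}(a,a^2,a^3,\dots)$.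

We prove in Section 3 that the nonzero eigenvalues of $\mathcal K_\Gamma$ are $\frac12$ together with $\pm\frac12s_j$, where $s_j$ runs over the nonzero singular values of $\mathfrak G$. Granting this, "finitely many nonzero eigenvalues" means "$\mathfrak G$ has finite rank".

**Proposition 1.** If $\mathfrak G$ has rank at most $m$ on finite sequences, then $f(z)=z+b_0$.

*Proof.* Let $p$ range over the $(2m+1)$-dimensional space of polynomials of degree at most $2m$. By (4), each of the linear maps $p\mapsto y(p)$ and $p\mapsto y(wp)$, where $wp$ denotes $w\mapsto w\,p(w)$, has rank at most $m$. So some $p\ne0$ is killed by both. For this $p$, the functions $p(f)=g$ and $f\,p(f)=G$ are both polynomials in $z$, and $g\not\equiv0$. Hence $f=G/g$ is rational. If $p$ is constant, then so is $g$, and $f$ is a polynomial. If $p$ is not constant, suppose that the rational function $f$ had a finite pole $\zeta$. Then $p(f(z))\to\infty$ as $z\to\zeta$. But $p(f)=g$, an identity between rational functions that holds in the whole plane, stays bounded near $\zeta$. So $f$ has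 no finite pole and again is a polynomial. A polynomial of the form $z+b_0+O(z^{-1})$ is $z+b_0$. $\square$

So a curve with finitely many nonzero eigenvalues is a circle. In general $\mathfrak G$ does not have small rank but is only *close* to an operator of rank $m$. Instead of $P\circ f=TP$ we then know that $P\circ f-TP$ is small, and only where the series converges, in $|z|>1$. Which part of the argument survives?

## 2. Contraction, symmetry, and the two theorems

We first need a fact about level curves. For $\rho>1$ let $C_\rho=f(|z|=\rho)$, an analytic Jordan curve. Then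
$$f(|z|>\rho)\text{ is the exterior of }C_\rho,\quad f(1<|z|<\rho)\text{ lies inside }C_\rho,\quad C_\rho\text{ has winding number }1\text{ about inside points}. \tag{5}$$
To see this, let $U=f(|z|>\rho)\cup\{\infty\}$. It is open and connected in the sphere, and it misses $C_\rho$ by injectivity. The set $U\cup C_\rho$ is the image of a compact set, so $U$ is closed in the complement of $C_\rho$. Hence $U$ is the component of that complement containing $\infty$. By injectivity $f(1<|z|<\rho)$ misses $U$ and $C_\rho$, so it lies inside. Finally, if $w$ is inside, then $f-w$ has no zero in $|z|\ge\rho$, so the winding number about $w$ is the same for all larger radii. It is $1$ because $(f(z)-w)/z\to1$.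

**(a) $\mathfrak G$ is a contraction on $\ell^2$.** Apply Green's formula on the interior of $C_\rho$, using $d(\overline P\,P'\,dw)=2i\,|P'|^2dA$:
$$0\le\int|P'|^2dA=\frac1{2i}\oint_{C_\rho}\overline P\,P'\,dw=\frac1{2i}\int_0^{2\pi}\overline{\sum_kc_k\rho^ke^{ik\theta}}\ \sum_kik\,c_k\rho^ke^{ik\theta}\,d\theta=\pi\sum_{k\in\mathbb Z}k|c_k|^2\rho^{2k}.$$
So $\sum_{k\ge1}k|c_{-k}|^2\rho^{-2k}\le\sum_{n\ge1}n|c_n|^2\rho^{2n}$, where the right side is a finite sum. Letting $\rho\to1$ gives $\|y(P)\|\le\|x(P)\|$. By (4), $\mathfrak G$ is a contraction on finite sequences and extends to $\ell^2$. With $P(w)=w$ this is the area theorem $\sum_{n\ge1}n|b_n|^2\le1$.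

**(b) $\mathfrak G$ is symmetric.** The polynomial $\Phi_n\Phi_l'$ has a polynomial primitive $Q$, so $\Phi_n(f)\,\Phi_l'(f)f'=(Q\circ f)'$ and $\oint_{|z|=2}\Phi_n(f)\,\Phi_l'(f)f'\,dz=0$. The integrand is
$$\Big(z^n+\sum_k\gamma_{nk}z^{-k}\Big)\Big(l\,z^{l-1}-\sum_kk\gamma_{lk}z^{-k-1}\Big),$$
and its coefficient of $z^{-1}$ is $l\gamma_{nl}-n\gamma_{ln}$. So $l\gamma_{nl}=n\gamma_{ln}$, and
$$\mathfrak G_{ln}=\sqrt{l/n}\,\gamma_{nl}=\sqrt{n/l}\,\gamma_{ln}=\mathfrak G_{nl}.$$
Consequently $\overline{\mathfrak G}=\mathfrak G^*$, where $\overline{\mathfrak G}$ is the matrix with conjugated entries.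

**Definition (approximation numbers).** $s_m(\mathfrak G)=\inf\{\|\mathfrak G-R\|:\operatorname{rank}R<m\}$ for $m\ge1$.

For compact $\mathfrak G$ these are the singular values, a textbook fact. For the ellipse, $s_j=a^j$.

**Theorem 2.** Let $f\in\Sigma$ and $\delta:=\max_{|z|=4}|f(z)-z-b_0|$. If $\delta>0$ (i.e. $f(z)\not\equiv z+b_0$), then
$$s_{m+1}(\mathfrak G)\ge\tfrac15\,e^{-Lm}\quad\text{for all }m\ge1,\qquad L=11+\frac{18}\delta .$$

**Theorem 3.** Let $\Gamma$ be a $C^\infty$ simple closed curve, not a circle. Normalize $\Gamma$ by a scaling so that its exterior conformal map $f$ is in $\Sigma$, and let $L$ be as in Theorem 2. Then both sequences $\lambda_j^\pm(\mathcal K_\Gamma)$ are infinite and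
$$|\lambda_j^\pm(\mathcal K_\Gamma)|\ge\tfrac1{10}\,e^{-Lj}\qquad\text{for all }j\ge1 .$$
Consequently no non-circular smooth $\Gamma$ has super-exponentially decaying eigenvalues; not even $\liminf_j\frac1j\log|\lambda_j^\pm|=-\infty$ is possible.

So the answer to the question is no. Theorem 2 uses no regularity of the boundary; smoothness enters only in the passage from $\mathfrak G$ to $\mathcal K_\Gamma$, which comes next.

## 3. Eigenvalues of $\mathcal K_\Gamma$ are half the singular values of $\mathfrak G$

**Proposition 4.** Let $\Gamma$ be $C^\infty$, normalized so that $f\in\Sigma$. Then the nonzero eigenvalues of $\mathcal K_\Gamma$, with multiplicity, are $\frac12$ (constants) together with $\pm\frac12s_j(\mathfrak G)$ for all $j$ with $s_j(\mathfrak G)>0$.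

Let $\Omega_e$ be the exterior of $\Gamma$. By the Kellogg–Warschawski theorem (Pommerenke, *Boundary Behaviour of Conformal Maps*, Thm 3.6), $f$ extends to $|z|\ge1$ as a $C^\infty$ map with $f'\ne0$, giving a diffeomorphism $S^1\to\Gamma$.

**Step 1: write $\mathcal K$ through the Cauchy integral.** The purpose is to make $\mathcal K$ computable on boundary values of holomorphic functions. Orient $\Gamma$ positively and use complex notation. Then $n(y)\,ds_y=-i\,dy$, and
$$\frac{\langle y-x,n\rangle}{|y-x|^2}=\mathrm{Re}\,\frac{n\,\overline{(y-x)}}{|y-x|^2}=\mathrm{Re}\,\frac n{y-x}.$$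
Hence the kernel of $\mathcal K$ is $\mathrm{Re}\big(\frac1{2\pi i}\frac{dy}{y-x}\big)$, and
$$\mathcal K\psi=\tfrac12\big(C\psi+\overline{C\bar\psi}\big),\qquad C\psi(x)=\frac1{2\pi i}\,\mathrm{p.v.}\!\int_\Gamma\frac{\psi(y)\,dy}{y-x}. \tag{6}$$
Plemelj's formula says that for smooth $\psi$ the function $F(x)=\frac1{2\pi i}\int_\Gamma\frac{\psi(y)\,dy}{y-x}$ on $\Omega$ has boundary values $\frac12\psi+C\psi$. If $\psi$ is the smooth boundary value of a function holomorphic in $\Omega$, then $F$ is that function, and $C\psi=\frac12\psi$. If $\psi$ is the smooth boundary value of a function holomorphic in $\Omega_e$ and vanishing at $\infty$, then $F=0$: move the contour to a large circle, where the integrand is $O(|y|^{-2})$. In that case $C\psi=-\frac12\psi$. In particular $C1=\frac12$ and $\mathcal K1=\frac12$.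

**Step 2: compute $\mathcal K$ on the powers of $z$.** These form a basis in which $\mathfrak G$ will appear. For $n\ge1$ put, on $\Gamma$,
$$\tau=z^n\circ f^{-1},\qquad e=\Phi_n-\tau=\Big(\sum_k\gamma_{nk}z^{-k}\Big)\circ f^{-1}.$$
On $|z|=1$ we have $\bar z=1/z$, so $\bar\tau=z^{-n}\circ f^{-1}$. Both $e$ and $\bar\tau$ are smooth boundary values of functions holomorphic in $\Omega_e$ that vanish at $\infty$, while $\Phi_n$ is holomorphic in $\Omega$. Since $\tau=\Phi_n-e$, Step 1 gives $C\tau=\frac12\Phi_n+\frac12e$ and $\overline{C\bar\tau}=-\frac12\tau$. With $\Phi_n=\tau+e$,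
$$\mathcal K\tau=\tfrac12\big(\tfrac12(\tau+e)+\tfrac12e-\tfrac12\tau\big)=\tfrac12e .$$
The kernel is real, so $\mathcal K\bar\tau=\frac12\bar e$.

Transport $\mathcal K$ to $L^2(S^1)$ by $\psi\mapsto\psi\circ f$ and call the result $\hat{\mathcal K}$. This is a similarity, since $|f'|$ is bounded above and below on $S^1$. Then
$$\hat{\mathcal K}z^n=\tfrac12\sum_k\gamma_{nk}z^{-k},\qquad\hat{\mathcal K}z^{-n}=\tfrac12\sum_k\overline{\gamma_{nk}}\,z^k,\qquad\hat{\mathcal K}1=\tfrac12. \tag{7}$$
So the constants and $L_0^2=\{\psi:\int\psi\,d\theta=0\}$ are invariant. The constants contribute the eigenvalue $\frac12$, and it remains to treat $L^2_0$.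

**Step 3: pass to a space in which the operator is self-adjoint.** First, the kernel in (1) is $C^\infty$ on $\Gamma\times\Gamma$. Let $\gamma$ be an arclength parametrization. Near the diagonal, Taylor's formula gives $\gamma(t)-\gamma(s)=(t-s)A(s,t)$ with $A$ smooth and nonvanishing. Expanding $\gamma(s)$ about $t$ and using $\gamma'(t)\perp n(t)$ gives $\langle\gamma(t)-\gamma(s),n(t)\rangle=(t-s)^2B(s,t)$ with $B$ smooth. The quotient is $B/|A|^2$. Off the diagonal the denominator does not vanish.

Hence $\hat{\mathcal K}$ maps $L^2$ continuously into $C^\infty$. If $(\hat{\mathcal K}-\lambda)^rv=0$ with $\lambda\ne0$ and $v\in L_0^2$, expand the power and solve for $\lambda^rv$. This shows that $v$ is in the range of $\hat{\mathcal K}$, so $v$ is smooth. Therefore the generalized eigenvectors for nonzero eigenvalues are the same in $L_0^2$ as in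
$$H_0=\Big\{\sum_{k\ne0}\psi_kz^k:\ \sum|k||\psi_k|^2<\infty\Big\}.$$
On $H_0$ the operator $\hat{\mathcal K}$ is compact: $H_0$ embeds continuously in $L_0^2$, which $\hat{\mathcal K}$ maps continuously into the mean-zero functions of the Sobolev space $H^1(S^1)$, and these embed compactly in $H_0$.

In the orthonormal basis $E_{\pm n}=z^{\pm n}/\sqrt n$ of $H_0$, (7) reads
$$\hat{\mathcal K}E_n=\tfrac12\sum_k\mathfrak G_{kn}E_{-k},\qquad\hat{\mathcal K}E_{-n}=\tfrac12\sum_k\overline{\mathfrak G_{kn}}\,E_k .$$
Split $H_0$ into the spans of $E_n$ and of $E_{-n}$ ($n\ge1$), each identified with $\ell^2$. By density and (b),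
$$\hat{\mathcal K}|_{H_0}=\frac12\begin{pmatrix}0&\mathfrak G^*\\\mathfrak G&0\end{pmatrix}.$$
This is self-adjoint, so generalized eigenvectors are eigenvectors. It is compact, so $\mathfrak G$ is compact. Take orthonormal singular systems $\mathfrak Gu_j=s_jv_j$, $\mathfrak G^*v_j=s_ju_j$ with $s_j>0$. The vectors $(u_j,\pm v_j)$ are eigenvectors with eigenvalues $\pm\frac12s_j$. The orthogonal complement of all of them is $\ker\mathfrak G\oplus\ker\mathfrak G^*$, where the operator vanishes. $\square$

## 4. Where the rational approximation stops, and what a high power adds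

Try to repeat the proof of Proposition 1 when $\|\mathfrak G-R\|\le\sigma$ with $\operatorname{rank}R\le m$ and $\sigma$ tiny. The dimension count survives: there is $p\neq 0$ of degree at most $2m$ with $x(p)$ and $x(wp)$ in $\ker R$. For it, $p(f)\approx g$ and $f\,p(f)\approx G$ on, say, $|z|\ge\frac32$, where $g=Tp$ and $G=T(wp)$. So $f\approx G/g$ on any circle where $g$ is not too small: a very good rational approximation of $f$ with denominator of degree at most $2m$.

In itself this contradicts nothing. For the ellipse, $f=z+a/z=(z^2+a)/z$ *equals* such a quotient, with a denominator of degree $1$. Proposition 1 got rid of the poles of $f$ by evaluating the identity $p(f)=g$ near a pole, which lies in $|z|\le1$. An identity continues to the disc; an inequality on $|z|\ge\frac32$ does not. This is the exact point where the argument stops: nothing known on $|z|>1$ sees the poles of $G/g$ inside.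

Look at the ellipse again, and replace the multiplier $w$ by $(w-b)^j$ with $j$ large. Since
$$(f-b)^j=\frac{(z^2-bz+a)^j}{z^j}$$
and the numerator does not vanish at $0$, an exact identity $G=g\,(f-b)^j$ between polynomials $G,g$ forces $z^j\mid g$. That is impossible if $\deg g\le2m<j$. Meanwhile the requirement $x\big(p\,(w-b)^j\big)\in\ker R$ is still at most $m$ linear conditions on $p$, *whatever $j$ is*. So we may take $\deg g\le2m\ll j$ for free.

It remains to detect the obstruction from a circle in $|z|>1$. The argument principle does this, and it tolerates errors. Suppose for a moment that $G=g\,(f-b)^j$ exactly, with $b=f(\beta)$, $|\beta|=4$, and take a circle $|z|=\varrho$, $\frac32\le\varrho\le2$, free of zeros of $g$. By (5), $b$ is outside $C_\varrho$, so $f-b$ has winding number $0$ along the circle. Hence $G$ has as many zeros in $|z|<\varrho$ as $g$, at most $2m$, although $\deg G\ge j$. Now weight the logarithmic derivatives by $z$: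
$$\sum_{G(\zeta)=0,\,|\zeta|<\varrho}\zeta-\sum_{g(\zeta)=0,\,|\zeta|<\varrho}\zeta=jI,\qquad I=\frac1{2\pi i}\oint_{|z|=\varrho}\frac{zf'(z)}{f(z)-b}\,dz .$$
The left side is at most $4m\varrho$ in modulus, so $|I|\le4m\varrho/j$ is small. We shall compute that $I=f(\beta)-\beta$ when $b_0=0$. For the ellipse this can be seen at once: $f-b=(z-\beta)(z-a/\beta)/z$ has inside the circle the zero $a/\beta$ and the pole $0$, so $I=a/\beta=f(\beta)-\beta$. Small $I$ for every $\beta$ with $|\beta|=4$ means that $f$ is almost affine.

In the approximate setting the price of the power $j$ is a factor $q^j$ in the relative error, where $q$ is the ratio of the largest to the smallest value of $|f-b|$ on the relevant region. With $j=km$ and $k$ fixed, this factor is $e^{m\,k\log q}$, exponential in $m$. An error $\sigma=\frac15e^{-Lm}$ with $L$ large enough absorbs it. The integer $k$ only has to beat $10/\delta$, and this is where the term $18/\delta$ in $L$ comes from.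

## 5. Proof of Theorem 2: the fixed constants

Translating $f$, assume $b_0=0$. This replaces $\Phi_n(w)$ by $\Phi_n(w+b_0)$ and leaves $\gamma_{nk}$ unchanged, so $\mathfrak G$, $\delta$ and the $s_m$ are unaffected.

**Step 0: choose $b$ and bound $f-b$.** We want a point $b$ outside the curve $\Gamma_2:=C_2=f(|z|=2)$, at a controlled distance. By Cauchy–Schwarz and the area theorem,
$$|f(z)-z|\le\sum_n|b_n||z|^{-n}\le\Big(\sum_n\frac{|z|^{-2n}}n\Big)^{1/2}=\big(-\log(1-|z|^{-2})\big)^{1/2}.$$
This is at most $0.537$ for $|z|=2$ and at most $0.255$ for $|z|=4$. Choose $\beta$ with $|\beta|=4$ and $|f(\beta)-\beta|=\delta$, and put $b=f(\beta)$. Then $3.745\le|b|\le4.255$, while $|w|\le2.537$ on $\Gamma_2$. So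
$$D:=\max_{\Gamma_2}|w-b|\le6.8,\qquad d_0:=\min_{\Gamma_2}|w-b|\ge1.2,\qquad q:=D/d_0\le6 .$$
By (5), $b$ lies outside $\Gamma_2$, and $f(1<|z|\le2)$ lies inside or on $\Gamma_2$. The maximum principle for $w-b$ and for $1/(w-b)$ on the closed interior of $\Gamma_2$ gives
$$d_0\le|f(z)-b|\le D\qquad(1<|z|\le2). \tag{8}$$

Let $k=\lfloor10/\delta\rfloor+1$, so $10/\delta<k\le10/\delta+1$. Let $\kappa=\log(24e)$, so $2\kappa\le8.36$, and let $C_*=\frac23(\log\frac95)^{1/2}<0.512$. Since $\log6\le1.792$,
$$2\kappa+k\log q\le8.36+1.80+\frac{17.92}\delta\le L. \tag{9}$$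

Fix $m\ge1$ and suppose, for contradiction, that $s_{m+1}(\mathfrak G)<\sigma:=\frac15e^{-Lm}$. Then there is $R$ with $\operatorname{rank}R\le m$ and $\|\mathfrak G-R\|\le\sigma$. On $V=\ker R$, which has codimension at most $m$, we have $\|\mathfrak Gx\|\le\sigma\|x\|$.

## 6. Proof of Theorem 2: polynomials almost satisfying $G=g\,(f-b)^j$

**Step 1: on $V$, $P\circ f$ is nearly the polynomial $TP$.** This turns an operator bound into a pointwise bound. The claim is that if $x(P)\in V$, then
$$|P(f(z))-TP(z)|\le C_*\,\sigma\,\max_{\Gamma_2}|P|\qquad(|z|\ge\tfrac32). \tag{10}$$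
Cauchy's estimate on $|z|=2$ gives $|c_n|\le2^{-n}\max_{\Gamma_2}|P|$ for $n\ge1$. Since $\sum n4^{-n}=\frac49$,
$$\|x(P)\|=\Big(\sum_nn|c_n|^2\Big)^{1/2}\le\tfrac23\max_{\Gamma_2}|P| .$$
By (4), $\|y(P)\|=\|\mathfrak Gx(P)\|\le\sigma\|x(P)\|$. Finally, for $|z|\ge\frac32$,
$$|P(f(z))-TP(z)|\le\sum_{k\ge1}|c_{-k}|\big(\tfrac23\big)^k\le\|y(P)\|\Big(\sum_{k\ge1}\tfrac1k\big(\tfrac49\big)^k\Big)^{1/2}=\|y(P)\|\big(\log\tfrac95\big)^{1/2}.$$
Multiplying the three estimates gives (10).

**Step 2: the dimension count.** We produce $g$ of low degree and $G$ with $G\approx g\,(f-b)^j$. Let $j=km$. On the $(2m+1)$-dimensional space of polynomials $p$ of degree at most $2m$, the requirements $Rx(p)=0$ and $Rx\big(p\,(w-b)^j\big)=0$ are at most $2m$ linear conditions. So some $p\ne0$ satisfies both. Normalize $\max_{\Gamma_2}|p|=1$ and put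
$$g=Tp\quad(\deg g\le2m),\qquad G=T\big(p\,(w-b)^j\big).$$
On $\Gamma_2$ we have $|p\,(w-b)^j|\le D^j$. By (10), applied to both polynomials, and (8), for $\frac32\le|z|\le2$,
$$|G-g\,(f-b)^j|\le|G-p(f)(f-b)^j|+|p(f)-g|\,|f-b|^j\le2C_*\sigma D^j. \tag{11}$$
Also, by (10) on $|z|=2$,
$$\max_{|z|=2}|g|\ge1-C_*\sigma\ge\tfrac12. \tag{12}$$

**Step 3: a circle on which $g$ is not small.** We want to divide (11) by $g\,(f-b)^j$, so we need a lower bound for $|g|$. The claim is that there is $\varrho\in[\frac32,2]$ with
$$\min_{|z|=\varrho}|g|\ge e^{-2m\kappa}\max_{|z|=2}|g|\ge\tfrac12e^{-2m\kappa}. \tag{13}$$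
The second inequality is (12). For the first, let $\zeta_i$ be the zeros of $g$ with multiplicity (at most $2m$ of them) and $t_i=|\zeta_i|$. On $|z|=\varrho$ we have $|z-\zeta_i|\ge|\varrho-t_i|$, and on $|z|=2$ we have $|z-\zeta_i|\le2+t_i$. So
$$\frac{\min_{|z|=\varrho}|g|}{\max_{|z|=2}|g|}\ge\prod_i\frac{|\varrho-t_i|}{2+t_i}.$$
We show that for every $t\ge0$ the mean of $\log\frac{|\varrho-t|}{2+t}$ over $\varrho\in[\frac32,2]$ is at least $-\kappa$.

- Let $t\le4$. The mean of $\log|\varrho-t|$ is the mean of $\log|u|$ over an interval $J$ of length $\frac12$. Compare $J$ with $J_0=(-\frac14,\frac14)$: on $J\setminus J_0$ we have $\log|u|\ge\log\frac14$, on $J_0\setminus J$ we have $\log|u|\le\log\frac14$, and the two sets have equal length. So the mean over $J$ is at least the mean over $J_0$, which is $4\int_0^{1/4}\log u\,du=\log\frac14-1$. As $2+t\le6$, the mean in question is at least $\log\frac14-1-\log6=-\log(24e)$.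
- Let $t>4$. Then $\frac{|\varrho-t|}{2+t}\ge\frac{t-2}{t+2}\ge\frac13$ for every $\varrho$, and $\log\frac13\ge-\kappa$.

Summing over at most $2m$ zeros, the mean of $\sum_i\log\frac{|\varrho-t_i|}{2+t_i}$ is at least $-2m\kappa$, and some $\varrho$ does at least as well as the mean. This proves (13). In particular $g$ has no zero on $|z|=\varrho$. Fix this $\varrho$.

## 7. Proof of Theorem 2: zeros, their first moment, and $f(\beta)-\beta$

**Step 4: count zeros and sum them.** The aim is an upper bound for $|I|$, as in the exact case. On $|z|=\varrho$ let $h=G/\big(g\,(f-b)^j\big)$. By (11), (13), (8), then $j=km$ and (9),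
$$|h-1|\le\frac{2C_*\sigma D^j}{\frac12e^{-2m\kappa}d_0^{\,j}}=4C_*\sigma\,e^{m(2\kappa+k\log q)}\le\tfrac45C_*<\tfrac12 .$$
So $h$ takes values in the disc $|h-1|<\frac12$. In particular $G$ has no zero on the circle, the principal branch $\log h$ is holomorphic in a neighborhood of the circle, and on the circle $|\log h|\le-\log(1-|h-1|)\le\log2<1$. Moreover
$$d\log h=\frac{G'}G\,dz-\frac{g'}g\,dz-j\,\frac{f'}{f-b}\,dz. \tag{14}$$

Integrate (14) over the circle and divide by $2\pi i$. The left side gives $0$, since $\log h$ is single valued. Thus $N_G=N_g+j\nu$, where $N_G,N_g$ count zeros in $|z|<\varrho$ with multiplicity, and $\nu$ is the winding number of $C_\varrho$ about $b$. As $|\beta|=4>\varrho$, the point $b=f(\beta)$ is outside $C_\varrho$ by (5), so $\nu=0$ and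
$$N_G=N_g\le2m. \tag{15}$$

Now multiply (14) by $z$ before integrating. By the residue theorem, and integration by parts on the left,
$$\sum_{G(\zeta)=0,\,|\zeta|<\varrho}\zeta-\sum_{g(\zeta)=0,\,|\zeta|<\varrho}\zeta-jI=-\frac1{2\pi i}\oint_{|z|=\varrho}\log h\,dz,\qquad I:=\frac1{2\pi i}\oint_{|z|=\varrho}\frac{zf'(z)}{f(z)-b}\,dz .$$
The right side has modulus at most $\varrho$. By (15) each sum has modulus at most $2m\varrho$. Hence $j|I|\le(4m+1)\varrho\le5m\varrho$, and since $j=km$ and $\varrho\le2$,
$$|I|\le\frac{5\varrho}k\le\frac{10}k. \tag{16}$$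

**Step 5: evaluate $I$ from outside.** The integrand is holomorphic in $1<|z|<\infty$ except where $f=b$. By univalence this happens only at $\beta$, and $f'(\beta)\ne0$, so the pole is simple with residue $\beta$. Near $\infty$, because $b_0=0$,
$$\frac{zf'}{f-b}=\frac{1+O(z^{-2})}{1-bz^{-1}+O(z^{-2})}=1+\frac bz+O(z^{-2}).$$
So the integral over a large circle, divided by $2\pi i$, is $b$, and it also equals $I+\beta$. Therefore
$$I=b-\beta=f(\beta)-\beta,\qquad|I|=\delta .$$
With (16), $\delta\le10/k$. This contradicts $k>10/\delta$, and Theorem 2 is proved. $\blacksquare$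

## 8. Eigenvalue bounds, a characterization of circles, and analytic curves

*Proof of Theorem 3.* If $\Gamma$ is not a circle, then $f(z)\not\equiv z+b_0$, so $\delta>0$ by the identity theorem. Theorem 2 gives $s_m(\mathfrak G)>0$ for every $m$, and by Proposition 4 there are infinitely many positive and infinitely many negative eigenvalues. Moreover $|\lambda_j^-|=\frac12s_j$. By (a), $s_j\le1$, so $\frac12$ comes first in the positive list: $\lambda_1^+=\frac12\ge\frac12s_1$ and $\lambda_{j+1}^+=\frac12s_j\ge\frac12s_{j+1}$. If one prefers to leave out the eigenvalue $\frac12$ of the constants, then $\lambda_j^+=\frac12s_j$. In all cases $|\lambda_j^\pm|\ge\frac12s_j$. For $j\ge2$, Theorem 2 with $m=j-1$ gives $\frac12s_j\ge\frac1{10}e^{-L(j-1)}\ge\frac1{10}e^{-Lj}$. For $j=1$, $\frac12s_1\ge\frac12s_2\ge\frac1{10}e^{-L}$.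

In particular the set of nonzero eigenvalues is infinite, and
$$\tfrac1j\log|\lambda_j^\pm|\ge-L-\tfrac{\log10}j ,$$
which does not tend to $-\infty$, even along a subsequence. Hence no smooth simple closed curve other than a circle has super-exponentially decaying eigenvalues in the sense of the definition in Section 1. $\blacksquare$

**Corollary 5.** For a smooth simple closed curve $\Gamma$ the following are equivalent: (i) $\Gamma$ is a circle; (ii) $\mathcal K_\Gamma$ has finitely many nonzero eigenvalues; (iii) there are finitely many negative eigenvalues, or $\liminf_j\frac1j\log|\lambda_j^-|=-\infty$; (iv) the same as (iii) for the positive eigenvalues $\lambda_j^+$.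

*Proof.* For a circle $\frac12$ is the only nonzero eigenvalue, by the computation in Section 1, so (ii), (iii) and (iv) hold. If $\Gamma$ is not a circle, Theorem 3 shows that (ii), (iii) and (iv) all fail. $\square$

**Remark (no regularity).** Theorem 2 holds for every non-affine $f\in\Sigma$, whatever its boundary. Its constant can be bounded through any nonzero coefficient: for $l\ge1$, Cauchy's formula $b_l=\frac1{2\pi i}\oint_{|z|=4}(f-z-b_0)\,z^{l-1}dz$ gives $|b_l|\le4^l\delta$, so $\delta\ge\max_l4^{-l}|b_l|$.

**Proposition 6.** Let $\Gamma$ be analytic and not a circle, normalized so that $f\in\Sigma$. Then there is $r<1$ with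
$$\tfrac1{10}e^{-Lj}\le|\lambda_j^-|\le\tfrac12r^{j+1}\quad(j\ge1),\qquad\text{and}\quad\log\frac1{|\lambda_j^\pm|}\asymp j .$$

*Proof.* The lower bound is Theorem 3. For the upper bound we first extend $f$. Near each of its points, $\Gamma$ is mapped to a real segment by a conformal chart, so Schwarz reflection extends $f$ holomorphically across $|z|=1$, and $f'\ne0$ there. The extension is univalent in $|z|>r$ for some $r<1$. Otherwise there would be points $z_n\ne w_n$ with $f(z_n)=f(w_n)$ and $|z_n|,|w_n|>1-\frac1n$. By injectivity in $|z|>1$, at least one of the two has modulus at most $1$, so $f(z_n)=f(w_n)$ stays bounded, and both sequences are bounded since $f(\infty)=\infty$. Along a subsequence they converge to points $z,w$ of $\{|\cdot|\ge1\}$ with $f(z)=f(w)$. As $f$ is injective on $|z|\ge1$, we get $z=w$, which contradicts local injectivity at $z$, where $f'\ne0$.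

Then $f_r(z)=f(rz)/r$ is in $\Sigma$. Substituting $rz$ for $z$ in (3) and dividing by $r^n$ gives
$$r^{-n}\Phi_n\big(r f_r(z)\big)=z^n+\sum_kr^{-n-k}\gamma_{nk}z^{-k}.$$
So $w\mapsto r^{-n}\Phi_n(rw)$ is the $n$-th Faber polynomial of $f_r$, and $\gamma_{nk}(f)=r^{n+k}\gamma_{nk}(f_r)$. In matrix form, $\mathfrak G=\Delta\,\mathfrak G_r\,\Delta$ with $\Delta=\mathrm{diag}(r^n)$, where $\mathfrak G_r$ is the Grunsky matrix of $f_r$ and $\|\mathfrak G_r\|\le1$ by (a). Hence
$$s_j(\mathfrak G)\le s_j(\Delta)\,\|\mathfrak G_r\Delta\|\le r^j\cdot r ,$$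
and $|\lambda_j^-|=\frac12s_j\le\frac12r^{j+1}$. For the positive eigenvalues, $\lambda_1^+=\frac12$ and $\lambda_{j+1}^+=\frac12s_j$, so the same two-sided exponential bounds hold up to a shift of the index. $\square$

**Example (ellipse, continued).** For $f(z)=z+a/z$ with $0<a<1$, Section 1 gives $s_j=a^j$, so $|\lambda_j^-|=\frac12a^j$. The geometric order in Theorem 2 is therefore attained. Here $\delta=a/4$ and $L=11+72/a$, compared with the true rate $\log\frac1a$; nothing is claimed about the optimal dependence of $L$ on $\delta$. But some dependence on the curve is unavoidable. If one $L$ served all non-circular curves, the case $m=1$ would give $a^2=s_2\ge\frac15e^{-L}$ for every $a\in(0,1)$, which fails as $a\to0$.
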